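# The linear orders with a decidable copy form a $\Sigma^1_1$-complete set

## 1. A bad copy of $\omega$, and an order with no good copy

**Example 1.** Run the programs $0,1,2,\dots$ side by side, and let $\langle e,s\rangle$ be a computable pairing function. Build a linear order whose points are all even numbers $2e$, in their usual order, and also the odd number $2\langle e,s\rangle+1$ whenever program $e$ halts at exactly step $s$. Such an odd number is put between $2e$ and $2e+2$. We can decide whether a given number is a point, and we can compare two points. Each gap between $2e$ and $2e+2$ receives at most one point, so the order has type $\omega$. But $2e+2$ is the immediate successor of $2e$ exactly when program $e$ never halts. So in this copy of $\omega$ no algorithm decides the formula $x<y\wedge\neg\exists z\,(x<z<y)$.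

The usual copy of $\omega$ has no such defect: we shall see in Section 2 that every first-order question about it can be answered by an algorithm. So the good behavior belongs to the copy, and the sensible question about an isomorphism type is whether some copy is good.

**Definition (computable, decidable, copy).** A structure is *computable* if its domain, relations and operations are computable. Its *elementary diagram* is the set of pairs $(\varphi,\bar a)$, with $\varphi$ a first-order formula, such that $\varphi(\bar a)$ holds. A computable structure is *decidable* if its elementary diagram is computable. A structure has a *decidable copy* if it is isomorphic to a decidable structure. Relative to an oracle $X$ we speak of $X$-computable structures and of copies with $X$-computable elementary diagram. The $r$th Turing jump of $\emptyset$ is written $0^{(r)}$.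

**Example 2.** Write $\eta$ for the order type of $\mathbb Q$. Let $A=\sum_{e\in\omega}(\eta+B_e)$, where $B_e$ is a finite order that starts with $2e+2$ points and receives one more point at its right end if program $e$ halts. The order $A$ is computable. The sentence "there are $x_1<\dots<x_n$ with nothing between consecutive ones, $x_1$ without immediate predecessor, and $x_n$ without immediate successor" is first-order. For $n=2e+3$ it holds in $A$ iff program $e$ halts, because each $B_e$ has dense pieces without endpoints on both sides. A decidable copy of $A$ would decide all these sentences, hence the halting problem. So $A$ has no decidable copy.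

In Example 2 the obstacle is that the theory of $A$ is undecidable. Is that the only obstacle, for a computable order? Example 4 will show that it is not. Is there any description of the good orders that is simpler than the definition? To make this precise, fix an effective list of the diagrams of the (partial) computable structures and put
$$I=\{i\mid\text{the }i\text{th computable structure is a linear ordering which has a decidable copy}\}.$$

**Definition ($\Sigma^1_1$-complete).** A set $S\subseteq\omega$ is $\Sigma^1_1$ if $n\in S\Leftrightarrow\exists f\,R(n,f)$, where $f$ ranges over functions $\omega\to\omega$ and $R$ is arithmetical. It is $\Sigma^1_1$-*complete* if moreover every $\Sigma^1_1$ set $S'$ is of the form $\{n: g(n)\in S\}$ for a computable $g$.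

The question, due to Moses, is whether one can characterize the linear orderings which have a decidable copy. It is discussed in Matthew Harrison-Trainor, "There is no classification of the decidably presentable structures", arXiv:1702.06587 (2017). For arbitrary computable structures, and also for graphs, groups and fields, the analogous index set is known to be $\Sigma^1_1$-complete. This says that no test is simpler than asking for a decidable structure and a classical isomorphism onto it. Linear orderings are not a universal class in the sense of effective bi-interpretability, so that result does not transfer to them directly.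

**Theorem A.** $I$ is $\Sigma^1_1$-complete.

**Theorem B.** Let $r<\omega$ and let $S\subseteq\omega$ be $\Sigma^1_1$. There is a uniformly computable sequence of linear orders $N_n\equiv(\omega^\omega,<)$ such that

* $n\in S\Rightarrow N_n$ has a decidable copy;
* $n\notin S\Rightarrow N_n$ has no copy whose elementary diagram is computable in $0^{(r)}$.

Hence for each finite $r$ the set of indices of computable linear orders having a copy with $0^{(r)}$-computable elementary diagram is $\Sigma^1_1$-complete, even among models of the single complete decidable theory $\mathrm{Th}(\omega^\omega,<)$.

**The "hence", and Theorem A.** The hardness half of completeness is the displayed pair of implications, since a decidable copy is in particular one with $0^{(r)}$-computable elementary diagram; the reduction sends $n$ to an index of $N_n$. For the upper bound, "$i$ is an index of a total computable linear order" is arithmetical. So is the relation, between $j$, $f$ and $i$, that the $j$th partial $0^{(r)}$-computable function is total, is the elementary diagram of a structure (that is, satisfies Tarski's clauses), and $f$ is an isomorphism from the $i$th structure onto that structure. Prefixing $\exists j\,\exists f$ gives a $\Sigma^1_1$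 definition. To restrict to models of $\mathrm{Th}(\omega^\omega,<)$, add the arithmetical clause that the sentences in the diagram are those of this theory, which is decidable by Section 2. Theorem A is the case $r=0$.

Theorem B remains. Sections 2 to 4 turn it into a question about computable copies of orders that are themselves only $0^{(m)}$-computable. Sections 5 to 11 answer that question.

## 2. Interval types, and decidable copies of $\omega^\omega\cdot C$

For linear orders, $A\cdot B$ is $A+A+\cdots$ along $B$: every point of $B$ is replaced by a copy of $A$. Its points are pairs $(b,a)$ in lexicographic order. This product is associative, agrees with ordinal multiplication, and satisfies $A\cdot(B+B')=A\cdot B+A\cdot B'$. Recall that $\omega^q$ is closed under ordinal addition. Hence for $q\ge1$ every proper tail $\{\beta:\alpha<\beta<\omega^q\}$ is isomorphic to $\omega^q$, and the same holds for $\omega^\omega$.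

The plan is to multiply an unknown order $C$ by $\omega^\omega$. This factor hides $C$ from every first-order formula, so a computable $C$ will give a decidable product. To prove it we need a bookkeeping device.

**Definition (types).** For a linear order $A$ let $t_0(A)=\emptyset$ and $t_{q+1}(A)=\{(t_q(A_{<x}),t_q(A_{>x})):x\in A\}$. These are hereditarily finite sets. The values of $t_q$ lie in the finite set $T_q$, where $T_0=\{\emptyset\}$ and $T_{q+1}$ is the power set of $T_q\times T_q$. Write $A\equiv_qB$ if $t_q(A)=t_q(B)$.

For example, $t_1(A)$ is $\emptyset$ if $A$ is empty and $\mathbf p=\{(\emptyset,\emptyset)\}$ otherwise. So $t_2(\omega)=\{(\emptyset,\mathbf p),(\mathbf p,\mathbf p)\}$: there is a first point, there is a point with neighbors on both sides, and there is no last point.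

**Lemma 1.** There are computable functions $\rho_q$, $\oplus_q$ and $\pi_q$ with $t_q(A)=\rho_q(t_{q+1}(A))$, $t_q(A+B)=t_q(A)\oplus_qt_q(B)$ and $t_q(A\cdot\omega)=\pi_q(t_q(A))$, uniformly in $q$. Consequently $t_q(\omega^k)$, and $t_q(\beta)$ for $\beta<\omega^\omega$ in Cantor normal form, are computable uniformly.

*Proof.* Let $\rho_0$ be constantly $\emptyset$ and $\rho_{q+1}(\tau)=\{(\rho_q(l),\rho_q(r)):(l,r)\in\tau\}$; correctness is immediate by induction.

For sums, let $\emptyset\oplus_0\emptyset=\emptyset$ and
$$\sigma\oplus_{q+1}\tau=\{(l,\,r\oplus_q\rho_q(\tau)):(l,r)\in\sigma\}\cup\{(\rho_q(\sigma)\oplus_ql,\,r):(l,r)\in\tau\}.$$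
The first set lists the splittings of $A+B$ at a point of $A$: the left part is $A_{<x}$ and the right part is $A_{>x}+B$. The second set does the same for points of $B$.

For $A\cdot\omega$, put $\pi_0(\emptyset)=\emptyset$, and let $\tau=t_{q+1}(A)$. Splitting at a point of the $n$th copy of $A$ gives
$$t_{q+1}(A\cdot\omega)=\{(t_q(A\cdot n)\oplus_ql,\ r\oplus_qt_q(A\cdot\omega)):n\in\omega,\ (l,r)\in\tau\}.$$
Here $t_q(A\cdot\omega)=\pi_q(\rho_q(\tau))$ is available by recursion on $q$. The sequence $t_q(A\cdot n)$ starts with $t_q(\emptyset)=\emptyset$ and satisfies $t_q(A\cdot(n+1))=t_q(A\cdot n)\oplus_q\rho_q(\tau)$. It iterates a fixed function on the finite set $T_q$, so its range is computable from $\tau$.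

Finally $t_{q+1}(1)=\{(\emptyset,\emptyset)\}$ and $\omega^{k+1}=\omega^k\cdot\omega$ give $t_q(\omega^k)$, and an ordinal in Cantor normal form is a finite sum of such powers. $\square$

In particular, $\equiv_q$ is preserved by sums, and $A\equiv_{q+1}B$ implies $A\equiv_qB$.

**Lemma 2 (truth from types).** Let $\varphi(x_1,\dots,x_r)$ have quantifier rank at most $q$, let $a_1<\dots<a_r$ in $A$, and let $J_0=(-\infty,a_1)$, $J_i=(a_i,a_{i+1})$, $J_r=(a_r,\infty)$, with $J_0=A$ if $r=0$. Whether $A\models\varphi(\bar a)$ is computable from $\varphi$ and $t_q(J_0),\dots,t_q(J_r)$.

*Proof.* We use induction on the number of logical symbols, reading $\forall$ as $\neg\exists\neg$. Atomic formulas depend only on the indices of the variables, and Boolean combinations are clear. Let $\varphi$ be $\exists y\,\psi$, so $q\ge1$ and $\psi$ has rank at most $q-1$. A witness $y$ may be some $a_i$. Then substitute $x_i$ for $y$ in $\psi$ and use the types $t_{q-1}(J_i)=\rho_{q-1}(t_q(J_i))$. Or $y$ lies in some $J_i$. Then it splits $J_i$ into two intervals whose pair of $(q-1)$-types is a member of $t_q(J_i)$, and every member of $t_q(J_i)$ arises from some such $y$. So we try all members $(l,r')$ of $t_q(J_i)$, put $l,r'$ in place of the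 $i$th type, reduce the other types by $\rho_{q-1}$, and apply the induction hypothesis to $\psi$ with the variables renumbered. $\square$

Taking $r=0$: if $A\equiv_qB$ for all $q$, then $A\equiv B$. Also, the usual copy of $\omega$ is decidable, as promised, since its intervals are finite or of type $\omega$, and their types are computable.

**Lemma 3.** If $C,D$ have least elements, then $\omega^q\cdot C\equiv_q\omega^q\cdot D$. Hence $\omega^\omega\cdot C\equiv_q\omega^q$ for all $q$, and $\omega^\omega\cdot C\equiv\omega^\omega$.

*Proof.* Induct on $q$; the case $q=0$ is trivial. Let $q\ge1$ and $x=(c,\alpha)\in\omega^q\cdot C$. By symmetry it suffices to find $y\in\omega^q\cdot D$ giving the same pair of $(q-1)$-types. We have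
$$(-\infty,x)=\omega^q\cdot C_{<c}+\alpha,\qquad (x,\infty)\cong\omega^q\cdot C_{\ge c}=\omega^{q-1}\cdot(\omega\cdot C_{\ge c}),$$
the second because proper tails of $\omega^q$ are isomorphic to $\omega^q$.

If $c=\min C$, let $y=(\min D,\alpha)$; both left parts are $\alpha$. Otherwise let $y=(\min D,\omega^{q-1}+\alpha)$, which is legitimate since $\omega^{q-1}+\alpha<\omega^q$. Now $C_{<c}$ has a least element, so by induction
$$\omega^q\cdot C_{<c}+\alpha=\omega^{q-1}\cdot(\omega\cdot C_{<c})+\alpha\equiv_{q-1}\omega^{q-1}\cdot1+\alpha .$$
In both cases $(y,\infty)\cong\omega^q\cdot D=\omega^{q-1}\cdot(\omega\cdot D)\equiv_{q-1}\omega^{q-1}\cdot(\omega\cdot C_{\ge c})\cong(x,\infty)$ by induction.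

For the rest, $q+\omega=\omega$ gives $\omega^\omega\cdot C=\omega^q\cdot(\omega^\omega\cdot C)\equiv_q\omega^q\cdot1$. This applies to $C=1$ too, so $\omega^\omega\cdot C\equiv_q\omega^\omega$ for all $q$. $\square$

So $t_q(\omega^\omega)=t_q(\omega^q)$ is computable, and $\mathrm{Th}(\omega^\omega,<)$ is decidable by Lemma 2.

**Lemma 4.** If $C$ is computable with a least element, then $\omega^\omega\cdot C$ has a decidable copy.

*Proof.* Take $C\times\omega^\omega$ in lexicographic order, with ordinals in Cantor normal form. Given $\varphi(\bar a)$ of quantifier rank $q$, identify variables with equal values and reorder, so that $a_1<\dots<a_r$ with $a_i=(c_i,\alpha_i)$. By Lemma 2 it suffices to compute the types $t_q(J_i)$; by Lemma 1 this is done once each $J_i$ is $\equiv_q$ to a known ordinal below $\omega^\omega$.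

* If $r=0$, then $J_0=\omega^\omega\cdot C\equiv_q\omega^q$ by Lemma 3. Let $r\ge1$ from now on.
* $J_0=\alpha_1$ if $c_1=\min C$. Otherwise $J_0=\omega^\omega\cdot C_{<c_1}+\alpha_1\equiv_q\omega^q+\alpha_1$, since $C_{<c_1}$ has a least element.
* Let $1\le i<r$. If $c_i=c_{i+1}$, then $J_i\cong\epsilon$ where $\alpha_i+1+\epsilon=\alpha_{i+1}$. Otherwise, as proper tails of $\omega^\omega$ are copies of $\omega^\omega$, $J_i\cong\omega^\omega\cdot[c_i,c_{i+1})+\alpha_{i+1}\equiv_q\omega^q+\alpha_{i+1}$.
* $J_r\cong\omega^\omega\cdot C_{\ge c_r}\equiv_q\omega^q$. $\square$

## 3. Reading $M$ off a decidable copy of $\omega^\omega\cdot(1+M)$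

Single formulas cannot see $C$, but infinitely many formulas together can, at the cost of one jump.

**Lemma 5.** If $\omega^\omega\cdot(1+M)$, with $M$ infinite, has a copy $N$ with $0^{(r)}$-computable elementary diagram, then $M$ has a $0^{(r+1)}$-computable copy.

*Proof.* Put $C=1+M$. Let $D_0(z)$ be true, and let $D_{k+1}(z)$ be $\forall y<z\,\exists w\,(y<w<z\wedge D_k(w))$.

**Step 1.** *We show what $D_k$ expresses: in $\omega^\omega\cdot C$, $D_k((c,\alpha))$ holds iff $\omega^k$ divides $\alpha$.* (That is, $\alpha=\omega^k\cdot\xi$ for some $\xi$; $\alpha=0$ is allowed.) The case $k=0$ is trivial. Consider $D_{k+1}((c,\alpha))$.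

If $\alpha=0$, any $y=(c',\alpha')<(c,0)$ has $c'<c$, and $w=(c',\beta)$ with $\beta>\alpha'$ a multiple of $\omega^k$ works. So $D_{k+1}$ holds.

If $\alpha>0$, only $y\ge(c,0)$ matters, because a witness for $y=(c,0)$ serves every smaller $y$. So $D_{k+1}$ says that for every $\alpha'<\alpha$ there is a multiple of $\omega^k$ strictly between $\alpha'$ and $\alpha$. Write $\alpha=\omega^{k+1}\xi+\omega^kn+\delta$ with $n<\omega$, $\delta<\omega^k$. If $\delta>0$, this fails at $\alpha'=\omega^{k+1}\xi+\omega^kn$. If $\delta=0<n$, it fails at $\alpha'=\omega^{k+1}\xi+\omega^k(n-1)$, whose next multiple of $\omega^k$ is $\alpha$ itself. If $\delta=n=0$ and $\alpha'=\omega^{k+1}\xi'+\omega^kn'+\delta'<\alpha$, then $\xi'<\xi$ and $\omega^{k+1}\xi'+\omega^k(n'+1)$ lies strictly between.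

**Step 2.** *We define "same copy of $\omega^\omega$".* For $x<y$, the elements $x,y$ lie in the same copy iff
$$\exists k\,\forall z\,(x<z\le y\to\neg D_k(z)).$$
If $x=(c,\alpha)$ and $y=(c,\beta)$, choose $k$ with $\beta<\omega^k$: every $z=(c,\zeta)$ with $\alpha<\zeta\le\beta$ has $0<\zeta<\omega^k$, so $\omega^k$ does not divide $\zeta$. If $y=(c,\beta)$ is in a different copy from $x$, then $z=(c,0)\in(x,y]$ satisfies all $D_k$.

**Step 3.** *We extract $M$.* Using the elementary diagram, the equivalence relation of Step 2 on $N$ is $\Sigma_1$ in $0^{(r)}$. So the set of least-numbered representatives of its classes is $0^{(r+1)}$-computable. With the inherited order it is a copy of $1+M$. Delete its least element. $\square$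

## 4. A left factor $\omega$ absorbs two jumps

From here on an "$X$-computable order" is an infinite one. Its domain can be relabelled $X$-computably as $\omega$, with any given element as number $0$. We use the limit lemma: a $Y'$-computable function is the limit of $Y$-computable approximations, uniformly.

**Lemma 6.** Uniformly in $Y$ and an index of a $Y''$-computable order $P$ (domain $\omega$) with least element $0$, one finds a $Y$-computable copy (domain $\omega$) of $\omega\cdot P$ with least element $0$.

*Proof.* Each of the two steps removes one jump.

**Step A.** *From a $Y'$-computable $P$ with least element $0$ we obtain a $Y$-computable $Q\cong\omega\cdot P$ with least element $0$, in which every element has an immediate successor and the successor relation is $Y$-computable.*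

Let $g_s$ be $Y$-computable approximations to $<_P$, normalized so that always $0\not<0$. At each stage we have a finite order divided into consecutive blocks owned by $0,\dots,k$. Start with one element, owned by $0$.

Stage $s+1$. Let $k'\le k$ be largest such that $g_{s+1}$ on $\{0,\dots,k'\}$ agrees with the present order of the blocks of $0,\dots,k'$; by the normalization $k'\ge0$ exists. Dissolve the blocks of owners $>k'$, merging each into the nearest undissolved block on its left. There is one, because block $0$ is always leftmost. An undissolved block absorbs exactly the dissolved blocks between it and the next undissolved one, so blocks remain convex. If $g_{s+1}$ on $\{0,\dots,k'+1\}$ is a linear order with least element $0$, insert a new one-element block for $k'+1$ at the corresponding place between blocks, or at the right end. Finally add a new element at the right end of each block.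

For instance, suppose the blocks stand in the order $0,1,2$ and the approximation switches to $0<2<1$. Then $k'=1$, block $2$ is swallowed by block $1$, and a fresh block for $2$ appears between blocks $0$ and $1$.

*Successors.* Nothing is ever inserted inside a block, and a block stays convex when it is absorbed. So an element with an immediate successor in its own block keeps that successor forever. An element created at a stage is not last in its block at the end of the next stage, because after the merging every block receives a new last element. So each element has its permanent immediate successor one stage after its creation, and the successor relation is $Y$-computable.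

*Each $i$ eventually owns a permanent block, and the permanent blocks are ordered as $P$.* Induct on $i$. For $i=0$ this holds since $0\le k'$ always. Let $i>0$, and let $s_0$ be a stage after which the blocks of $0,\dots,i-1$ are never dissolved and $g_s$ on $\{0,\dots,i\}$ equals $<_P$. Then $k'\ge i-1$ at every later stage, since otherwise block $i-1$ would be dissolved. If $k'=i-1$ at some later stage, then $i$ has no block after the dissolving, and it receives a new one at the correct place in that same stage. If $k'\ge i$, the block of $i$ is already at the correct place. From then on $k'\ge i$ always.

*The type.* The owner of an element changes only when its block is dissolved, and then it decreases. So every element ends in a permanent block. A permanent block grows only at its right end, and does so at every stage, so it has type $\omega$. Thus $Q\cong\omega\cdot P$. The first element created is the least.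

**Step B.** *From a $Y'$-computable $Q\cong\omega\cdot P$ with $Y'$-computable successor relation and least element $0$ we obtain a $Y$-computable $R\cong Q$ with least element $0$.*

Wrong guesses now leave junk points in $R$. The successor relation will confine the junk to finitely many points in each gap.

Let $\mathfrak A_s(k)$ be the stage-$s$ approximation to ($<_Q$, successor) on $\{0,\dots,k\}$, normalized so that $\mathfrak A_s(0)$ is constant and correct. Call it *coherent* if it is a linear order with least element $0$, every alleged successor is above its element, and no element of $\{0,\dots,k\}$ lies strictly between an element and its alleged successor. Restrictions of coherent approximations are coherent, and the true structure is coherent. We keep a finite order $R_s$ and a map $f_s:\{0,\dots,k\}\to R_s$ which is order-preserving for the coherent $\mathfrak A_s(k)$, with $f_s(0)=\min R_s$. Start with $k=0$ and $R_0=\{f_0(0)\}$.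

Stage $s+1$. Let $k'\le k$ be largest with $\mathfrak A_{s+1}(k')=\mathfrak A_s(k')$. Undefine $f$ on $k'+1,\dots,k$; the old images stay in $R$ and never become images again. If $\mathfrak A_{s+1}(k'+1)$ is coherent, let $f(k'+1)$ be a new element placed immediately to the left of $f(j)$, where $j$ is the next element above $k'+1$ in $\{0,\dots,k'\}$ according to $\mathfrak A_{s+1}(k'+1)$, or at the right end if there is no such $j$. As $j\ne0$, $f(0)$ remains the minimum, and $f$ remains order-preserving.

*Limits.* Suppose $\mathfrak A_s(k)$ is final, hence coherent, and $f_s$ is permanent on $\{0,\dots,k-1\}$. If $f(k)$ is defined, it is permanent. If not, then $k'=k-1$ at the next stage, so $f(k)$ becomes defined there and is permanent. So each $f_s(k)$ stabilizes to some $F(k)$, and $F:Q\to R$ is an embedding. Write $q^+$ for the successor of $q$ in $Q$.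

*Claim 1: $(F(q),F(q^+))$ is finite.* Let $k=\max(q,q^+)$ and wait until $\mathfrak A_s(k)$ and $f_s$ on $\{0,\dots,k\}$ are stable. A later new image is $f(i)$ with $i>k$, and by coherence $i$ is alleged to be below $q$ or above $q^+$. Since $f$ is order-preserving, $f(i)<F(q)$ or $f(i)>F(q^+)$. Every element of $R$ is an image when it is created, so only finitely many elements lie in the gap.

*Claim 2: each $x\in R$ not of the form $F(q)$ lies in some $(F(q),F(q^+))$.* From some stage on, $x$ is not an image. Let $i_s$ be the index whose image is the largest image below $x$; it exists since $f(0)=\min R$. Consider a later stage, and let $y$ be the largest retained image below $x$. A new image is not placed in $(y,x)$. Indeed, it goes to the right end or immediately left of a retained $f(j)$. If $f(j)\le y$, the new image is below $y$. Otherwise $f(j)>x$, and the new image is above $x$. So $i_s$ changes only when $f(i_s)$ is undefined, and then the new index is $\le k'<i_s$. Hence $i_s$ converges to some $q$ with $f(q)$ never undefined again, and no permanent image lies in $(F(q),x]$. As $F(q^+)>F(q)$ is a permanent image, $F(q)<x<F(q^+)$.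

So $R$ arises from $Q\cong\omega\cdot P$ by replacing each point $q$ with the finite nonempty order $[F(q),F(q^+))$. This turns each copy of $\omega$ into a copy of $\omega$, so $R\cong\omega\cdot P\cong Q$.

The lemma follows by Step A relative to $Y'$, then Step B. $\square$

**Lemma 7.** If $M$ is $0^{(2k)}$-computable, then $\omega^\omega\cdot(1+M)$ has a computable copy, uniformly.

*Proof.* $P=\omega^\omega\cdot(1+M)$ has a $0^{(2k)}$-computable copy with least element $0$. Apply Lemma 6 $k$ times, with $Y=0^{(2k-2)},\dots,0^{(2)},0$, to get a computable copy of $\omega^k\cdot P=(\omega^k\cdot\omega^\omega)\cdot(1+M)=\omega^\omega\cdot(1+M)$. $\square$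

**Example 3.** Take $k=1$ and $M=\omega$ or $M=\eta$. These are computable already, so Lemma 4 gives decidable copies of $\omega^\omega\cdot(1+\omega)$ and $\omega^\omega\cdot(1+\eta)$. Both are elementarily equivalent to $\omega^\omega$; the first is an ordinal and the second is not.

**Example 4.** A computable order with decidable theory and no decidable copy. Let $M=\sum_e(\eta+B_e)$, where $B_e$ has $2e+3$ points if $e\in0^{(4)}$ and $2e+2$ points otherwise. This is $0^{(4)}$-computable, so by Lemma 7 the order $\omega^\omega\cdot(1+M)$ has a computable copy, and its theory is $\mathrm{Th}(\omega^\omega,<)$. If it had a decidable copy, then $M$ would have a $0'$-computable copy by Lemma 5. In such a copy, "there is a maximal run of exactly $n$ points" has the form $\exists\bar x\,\forall y\,\exists z$ over $0'$ (no immediate predecessor of $x_1$ means $\forall y<x_1\,\exists z\,(y<z<x_1)$, and similarly for $x_n$). So it is $\Sigma^0_4$. Using $n=2e+3$ and $n=2e+2$, both $0^{(4)}$ and its complement would be $\Sigma^0_4$, which is false.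

For Theorem B it now suffices to control computable copies of very noncomputable orders.

**Proposition C.** Let $r<\omega$ and let $S$ be $\Sigma^1_1$. There are $m<\omega$ and a uniformly $0^{(m)}$-computable sequence of infinite linear orders $M_n$ such that $n\in S\Rightarrow M_n$ has a computable copy, and $n\notin S\Rightarrow M_n$ has no $0^{(r)}$-computable copy.

**Proof of Theorem B from Proposition C.** Take $M_n$ from Proposition C for $r+1$; we may increase $m$ so that $m=2k$. Let $N_n$ be the computable copy of $\omega^\omega\cdot(1+M_n)$ from Lemma 7; $N_n\equiv\omega^\omega$ by Lemma 3. If $n\in S$, then $1+M_n$ has a computable copy and Lemma 4 applies. If $n\notin S$, then $M_n$ has no $0^{(r+1)}$-computable copy, so by Lemma 5 no copy of $N_n$ has a $0^{(r)}$-computable elementary diagram. $\square$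

## 5. Trees of height $\mathcal L$, and the attempt to delete one of them

The number $m$ in Proposition C may be much larger than $r$. So the oracle $O=0^{(m)}$ can inspect any $0^{(r)}$-computable order and answer arithmetical questions about it. To defeat all candidates $A^0,A^1,\dots$ we would make $M_n$ a sum of segments, the $e$th of which differs from the $e$th segment of $A^e$. The difficulty is that if $n\in S$ then all this diagonalization must have no effect on the isomorphism type, while $O$ cannot tell whether $n\in S$. So we attach to $n$ a linear order $\mathcal L$, well-ordered iff $n\notin S$, and make the differences visible by induction along $\mathcal L$ only. The carriers are tree-like objects of "height $\mathcal L$"; they will be coded into linear orders in Section 10.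

Fix a computable linear order $\mathcal L$ with least element $0$ and greatest element $\theta\ne0$. Let $\mathrm{Std}$ be the set of $\beta\in\mathcal L$ whose set of predecessors is well-ordered, and $\mathrm{Nst}=\mathcal L\setminus\mathrm{Std}$. Then $\mathrm{Std}$ is a well-ordered initial segment containing $0$. If $\beta\in\mathrm{Nst}$, there is $\gamma<\beta$ with $\gamma\in\mathrm{Nst}$: take the first term of an infinite descending sequence below $\beta$.

A *label* is a pair $\ell=(\gamma,l)$ with $\gamma\in\mathcal L$, $l\in\omega$; we write $\mathrm{pos}(\ell)=\gamma$, and say that $\ell$ is *below* $\beta$ if $\gamma<\beta$.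

**Definition (formal objects).** $\mathcal U_0$ consists of two symbols, the bits $\mathbf 0,\mathbf 1$. For $\beta>0$, $\mathcal U_\beta$ is the set of finite partial functions $u$ defined on labels below $\beta$ with $u(\ell)\in\mathcal U_{\mathrm{pos}(\ell)}$. The family is the least one with these closure properties. For $\ell$ below $\beta$ and $u\in\mathcal U_\beta$ put $C_\ell(u)=\mathcal U_{\mathrm{pos}(\ell)}\setminus\{u(\ell)\}$ if $\ell\in\mathrm{dom}\,u$, and $C_\ell(u)=\mathcal U_{\mathrm{pos}(\ell)}$ otherwise. An element $u\in\mathcal U_\beta$, taken together with $\beta$, is an *object of position $\beta$*. If $\beta=0$, its bit is $u$. If $\beta>0$, its children at a label $\ell$ below $\beta$ are the members of $C_\ell(u)$, taken with position $\mathrm{pos}(\ell)$.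

So $u(\ell)$ names the one child that is missing at $\ell$. Because the family is least, its members are hereditarily finite terms, and membership is decidable by recursion on the term, even if $\mathcal L$ is ill-founded. Always $|\mathcal U_\gamma|\ge2$: for $\gamma>0$ it contains $\emptyset$ and $\{((0,0),\mathbf 0)\}$. So $C_\ell(u)\ne\emptyset$.

**Example 5.** Let $\mathcal L=\{0<1\}$, $\theta=1$. The labels below $1$ are $(0,l)$, $l\in\omega$. The object $u=\{((0,3),\mathbf 0)\}$ has the single child $\mathbf 1$ at $(0,3)$, and both bits as children at every other label.

The opponent's order will be read as a system of the same shape.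

**Definition (valid system).** A *valid system* $B$ consists of a set of nodes $b$, each with a label (the position of the label is denoted $\mathrm{pos}(b)$), a child relation on nodes, and a nonempty set of nodes called root children, all with label $\ell_\ast=(\theta,0)$, such that:

* nodes of position $0$ have a bit and no children;
* a node $b$ with $\mathrm{pos}(b)=\beta>0$ has only children with labels below $\beta$, and for each label $\ell$ below $\beta$ the set $b_\ell$ of children with label $\ell$ is nonempty.

Nodes are coded by natural numbers, and all these data are decidable in the oracle $O$. The "first element" of $b_\ell$ is the least-numbered one.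

**Definition ($\simeq$).** Let $x,y$ be objects or nodes of the same position $\beta\in\mathrm{Std}$. By recursion on $\beta$: if $\beta=0$, $x\simeq y$ means equal bits. If $\beta>0$, it means that for each $\ell$ below $\beta$ every child of $x$ at $\ell$ is $\simeq$ some child of $y$ at $\ell$, and vice versa.

This is an equivalence relation. The same definition will apply to the further objects of Section 7.

Here is the natural way to beat one node $b$ of position $\theta$ when $\mathcal L$ is well-ordered: use as our own set of trees all $u\in\mathcal U_\theta$ with $u\not\simeq b$. None of them is $\simeq b$. But our set must be enumerated by $O$, and this already fails for the $\mathcal L$ of Example 5.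

**Example 6.** Let $W_i$ be the $i$th $O$-c.e. set. Let $b^{(i)}$ be a root child whose children at $(0,l)$ are one node with bit $\mathbf 0$ and, if $|W_i|\ge l$, also one node with bit $\mathbf 1$, coded by $l$ together with the first stage at which $l$ elements have appeared. The set of nodes is $O$-decidable and the system is valid. Now $b^{(i)}\simeq\emptyset$ iff both bits occur at every label, that is, iff $W_i$ is infinite. A uniform $O$-enumeration of $\{u:u\not\simeq b^{(i)}\}$ would therefore enumerate, with oracle $O$, the set $\{i:W_i\text{ finite}\}$. That set is $\Sigma^0_2$-complete relative to $O$, so this is impossible.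

More jumps would repair this two-position case. But in the definition of $\simeq$ every further position contributes another "for all, there exists", so for long well-orders it yields no fixed number of quantifiers. And if $\mathcal L$ is ill-founded, the recursion does not define anything. The way out is never to decide whether $u\simeq b$. We shall use hedged objects $Y(v,P,b)$ with the property
$$P\text{ true}\Rightarrow Y(v,P,b)\simeq v,\qquad P\text{ false}\Rightarrow Y(v,P,b)\not\simeq b.\qquad(1)$$
Let $P$ run through all possible reasons why $v\not\simeq b$ might hold. If $v\not\simeq b$, some reason is true and we obtain an object $\simeq v$. If a reason is false, the object built from it is harmless, since it is not $\simeq b$ anyway. So the whole collection realizes everything except $b$, and it can be enumerated without knowing which reasons are true.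

To build $Y$ from a statement of the form $P\Leftrightarrow\forall n\,\exists j\,P_{n,j}$, note that if $P$ is false there is a least $n$ for which no $j$ works. Reserve one label for each guess of the witnesses below $n$. At the reserved label we want "all children except the first child of $b$" if the guess is correct and $n$ fails, and "all children" otherwise. This is again a hedged collection, one step lower in $\mathcal L$. The next two sections make this precise. Fix a valid system $B$.

## 6. Conditions of the form $\forall n\,\exists j$ along $\mathcal L$

Conditions are formal terms, so that they make sense even when $\mathcal L$ is ill-founded. Truth is attached to them only at standard ranks.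

**Definition (conditions).** Each condition $P$ has a rank $|P|\in\mathcal L$, components $P_{n,j}$ ($n,j\in\omega$), which are conditions, and bounds $\langle P\rangle_n\in\mathcal L$. Rank-$0$ conditions are the truth values $\mathsf{tt},\mathsf{ff}$, with $P_{n,j}=P$ and $\langle P\rangle_n=0$. For $|P|>0$ we shall have
$$|P_{n,j}|\le\langle P\rangle_n<|P|.\qquad(2)$$
The intended meaning is $P\Leftrightarrow\forall n\,\exists j\,P_{n,j}$. For a condition $Q$ put $Q^{(p)}=N(Q,p)$ if $|Q|>0$, with $N$ as in (b), and $Q^{(p)}=\neg Q$ (a truth value) if $|Q|=0$. The conditions are the truth values and the following.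

* (a) $[b:u]$ for $b\in B$, $u\in\mathcal U_\beta$, $\beta=\mathrm{pos}(b)$. If $\beta=0$, it is the truth value of "$u$ is the bit of $b$". If $\beta>0$, its rank is $\beta$. Enumerate, with repetitions, all *challenges*: $(\ell,b')$ with $b'\in b_\ell$, and $(\ell,u')$ with $u'\in C_\ell(u)$, where $\ell$ is below $\beta$. If the $n$th challenge is $(\ell,b')$, the components $[b:u]_{n,j}$ ($j\in\omega$) run through all $[b':u']$, $u'\in C_\ell(u)$. If it is $(\ell,u')$, they run through all $[b':u']$, $b'\in b_\ell$. The bound is $\mathrm{pos}(\ell)$. (Meaning: $b\simeq u$.)
* (b) $N(P,p)$ for $|P|>0$: rank $|P|$, components $N(P,p)_{n,j}=(P_{p,n})^{(j)}$, bounds $\langle N(P,p)\rangle_n=\langle P\rangle_p$ for all $n$. (Meaning: $P$ fails at $p$.)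
* (c) $F(P,p)$ for $|P|>0$: rank $|P|$; for $n<p$ components $P_{n,j}$ and bound $\langle P\rangle_n$; for $n\ge p$ components $\mathsf{tt}$ and bound $0$. (Meaning: $P$ does not fail before $p$.)
* (d) Finite conjunctions $P^1\wedge\dots\wedge P^k$: the rank is the maximum of the ranks. If this is $0$ it is a truth value, and the empty conjunction is $\mathsf{tt}$. Otherwise $n$ codes a pair $(i,n')$, $1\le i\le k$, with components $P^i_{n',j}$ and bound $\langle P^i\rangle_{n'}$.

Note $|Q^{(p)}|=|Q|$. Inequality (2) holds in each case. In (a) the components have rank $\mathrm{pos}(\ell)<\beta$. In (b), $|(P_{p,n})^{(j)}|=|P_{p,n}|\le\langle P\rangle_p<|P|$. Case (c) is clear. In (d), conjuncts of rank $0$ contribute bound $0$, which is below the positive rank of the conjunction. Ranks, bounds and components are $O$-computable by recursion on the term.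

For conditions of rank in $\mathrm{Std}$, *truth* is defined by recursion on rank: $P$ of rank $>0$ is true iff for every $n$ there is $j$ with $P_{n,j}$ true. (This equivalence holds trivially at rank $0$.)

To make guesses unique, we refine "there is $j$". Let $M(Q,p)=N(Q,p)\wedge F(Q,p)$ if $|Q|>0$. If $|Q|=0$, let $M(Q,0)=\neg Q$ and $M(Q,p)=\mathsf{ff}$ for $p>0$. Let $W$ be the set of finite sequences $w=(j;p_0,\dots,p_{j-1})$ of naturals, and
$$P_n[w]=P_{n,j}\wedge\bigwedge_{j'<j}M(P_{n,j'},p_{j'}),\qquad|P_n[w]|\le\langle P\rangle_n.$$

**Lemma 8.** (i) For conditions of rank in $\mathrm{Std}$: $Q$ is false iff some $Q^{(p)}$ is true, and conjunctions have the expected truth value. (ii) Let $P$ be any condition with $\langle P\rangle_n\in\mathrm{Std}$. Then exactly one $P_n[w]$ ($w\in W$) is true if some $P_{n,j}$ is true, and none is true otherwise.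

*Proof.* (i) Induct on rank; rank $0$ is clear. $N(Q,p)$ is true iff $\forall n\,\exists j$ $(Q_{p,n})^{(j)}$ is true, iff, by induction, $Q_{p,n}$ is false for all $n$. So some $N(Q,p)$ is true iff there is $p$ such that no $Q_{p,n}$ is true, iff $Q$ is false. A conjunction of positive rank is true iff for all $i,n'$ some $P^i_{n',j}$ is true, iff all $P^i$ are true.

(ii) All conditions involved have rank $\le\langle P\rangle_n$, hence in $\mathrm{Std}$. Let $Q$ be one of the $P_{n,j}$. If $|Q|>0$, $F(Q,p)$ says that for each $p'<p$ some $Q_{p',n'}$ is true, that is, $N(Q,p')$ is false. So in all cases $M(Q,p)$ says "$p$ is least with $Q^{(p)}$ true". Hence, using (i), $P_n[w]$ is true iff $j$ is least with $P_{n,j}$ true and, for each $j'<j$, $p_{j'}$ is the least $p$ with $(P_{n,j'})^{(p)}$ true. If some $P_{n,j}$ is true, this determines $w$, and the required $p_{j'}$ exist by (i). $\square$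

In (ii), $P$ itself may have nonstandard rank. This will matter in Section 9.

## 7. Objects that avoid a node without knowing whether they must

**Definition (avoiding objects).** For $b\in B$ with $\mathrm{pos}(b)=\beta$, $v\in\mathcal U_\beta$, and a condition $P$ with $|P|\le\beta$, the *avoiding object* $Y(v,P,b)$ of position $\beta$ is formally this triple. For $t\in B$ of position $\gamma$ and a set $\mathcal Q$ of conditions of rank $\le\gamma$ let
$$\Lambda(t|\mathcal Q)=\{\,Y(v,Q,t):v\in\mathcal U_\gamma,\ Q\in\mathcal Q\cup\{[t:v]^{(p)}:p\in\omega\}\,\},$$
a nonempty set of objects of position $\gamma$. Bits and children are as follows.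

If $\beta=0$, then $P$ is a truth value; the bit of $Y(v,P,b)$ is $v$ if $P=\mathsf{tt}$, and the bit different from that of $b$ if $P=\mathsf{ff}$.

If $\beta>0$, then $\langle P\rangle_n<\beta$ for all $n$. For $\kappa\in W^{<\omega}$ of length $n$ let
$$\hat\kappa=\bigwedge_{i<n}P_i[\kappa(i)],\qquad\gamma_\kappa=\max_{i\le n}\langle P\rangle_i,\qquad\ell_\kappa=(\gamma_\kappa,l_\kappa),$$
$$l_\kappa=1+\mathrm{code}(\kappa)+\max\{l:\exists\gamma\,(\gamma,l)\in\mathrm{dom}\,v\},$$
where $\mathrm{code}$ is an injective computable coding with decidable range and $\max\emptyset=0$. Let $t_\kappa$ be the first element of $b_{\ell_\kappa}$, and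
$$\mathcal Q_\kappa=\{\hat\kappa^{(p)}:p\in\omega\}\cup\{P_n[w]:w\in W\}.$$
The children of $Y(v,P,b)$ at a label $\ell$ below $\beta$ are the formal objects in $C_\ell(v)$ if $\ell$ is not of the form $\ell_\kappa$, and the members of $\Lambda(t_\kappa|\mathcal Q_\kappa)$ if $\ell=\ell_\kappa$.

The labels $\ell_\kappa$ are distinct, below $\beta$, and outside $\mathrm{dom}\,v$, and one can compute whether a given label has the form $\ell_\kappa$, and for which $\kappa$. The members of $\mathcal Q_\kappa$ have rank $\le\gamma_\kappa=\mathrm{pos}(t_\kappa)$, so $\Lambda(t_\kappa|\mathcal Q_\kappa)$ makes sense. From now on "object" means formal or avoiding object. Objects are finite descriptions. From a description, $O$ computes the position, the bit if the position is $0$, and otherwise an enumeration of the labelled children. There is at least one child at each label below the position. No well-foundedness is used.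

A word on $\mathcal Q_\kappa$: at standard ranks, by Lemma 8(i), all its members are false exactly when $\hat\kappa$ is true and no $P_n[w]$ is true. That is the situation "the guess $\kappa$ is correct and $P$ fails at $n$".

**Example 7.** Let $\mathcal L=\{0<1\}$ again. First take $t$ of position $0$ with bit $i$; write $1-i$ for the other bit. The condition $[t:v]^{(p)}$ is $\mathsf{ff}$ for $v=i$ and $\mathsf{tt}$ for $v=1-i$, and in both cases $Y(v,[t:v]^{(p)},t)$ has bit $1-i$. A false $Q\in\mathcal Q$ also gives bit $1-i$; a true $Q$ gives every bit $v$. So $\Lambda(t|\mathcal Q)$ realizes only the bit $1-i$ if all members of $\mathcal Q$ are false, and both bits otherwise.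

Now let $b$ have position $1$, $v=\emptyset$, and let $P$ be a condition of rank $1$ such that $P_{0,j}$ is true iff $j=2$ and no $P_{1,j}$ is true. Then $P_0[w]$ is true only for $w=(2;0,0)$, and $\kappa=(w)$ is the only guess for which all members of $\mathcal Q_\kappa$ are false. So $Y(\emptyset,P,b)$ has both bits at every label, except that at $\ell_\kappa$ it has only the bit opposite to that of $t_\kappa$. As $t_\kappa$ is a child of $b$ at $\ell_\kappa$, $Y\not\simeq b$. If $P$ were true, no label would be affected, and $Y\simeq\emptyset=v$. This is (1).

## 8. Well-founded positions: exactly one tree is missing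

**Lemma 9.** Let $\beta\in\mathrm{Std}$ and $b\in B$ with $\mathrm{pos}(b)=\beta$.

1. Distinct $u,u'\in\mathcal U_\beta$ satisfy $u\not\simeq u'$.
2. For $u\in\mathcal U_\beta$: $[b:u]$ is true iff $b\simeq u$.
3. $Y=Y(v,P,b)$ is $\simeq$ some $u\in\mathcal U_\beta$. If $P$ is true, $Y\simeq v$. If $P$ is false, $Y\not\simeq b$.
4. Each member of $\Lambda(b|\mathcal Q)$ is $\simeq$ some member of $\mathcal U_\beta$. A given $u\in\mathcal U_\beta$ is $\simeq$ some member of $\Lambda(b|\mathcal Q)$ iff $u\not\simeq b$ or some $Q\in\mathcal Q$ is true.

*Proof.* All four parts are proved by one simultaneous induction on $\beta$; part 1 at a position does not depend on the choice of a node $b$ there.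

**Part 1.** *Formal objects are determined by what is missing.* This is trivial for $\beta=0$. If $\beta>0$, there are $\ell$ and $x$ such that, say, $u(\ell)=x$ and not $u'(\ell)=x$. Then $x$ is a child of $u'$ at $\ell$, while all children of $u$ at $\ell$ are formal $y\ne x$, so $y\not\simeq x$ by induction.

**Part 2.** *The condition $[b:u]$ has its intended meaning.* For $\beta=0$ this is the definition. For $\beta>0$, $[b:u]$ is true iff for every $\ell$ below $\beta$ each $b'\in b_\ell$ has some $u'\in C_\ell(u)$ with $[b':u']$ true, and each $u'\in C_\ell(u)$ has some $b'\in b_\ell$ with $[b':u']$ true. By induction $[b':u']$ is true iff $b'\simeq u'$, so this says $b\simeq u$.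

**Part 3.** *The hedged object satisfies (1).* For $\beta=0$: if $P=\mathsf{tt}$ the bit is $v$, and if $P=\mathsf{ff}$ the bit differs from that of $b$; and $Y$ is $\simeq$ the formal object which is its bit.

Let $\beta>0$. Call $\kappa\in W^{<\omega}$ of length $n$ *final* if $\hat\kappa$ is true and no $P_n[w]$ is true. By Lemma 8(i), some member of $\mathcal Q_\kappa$ is true iff $\kappa$ is not final. So by part 4 for $\gamma_\kappa<\beta$ and the node $t_\kappa$, the children of $Y$ at $\ell_\kappa$ are all $\simeq$ formal objects and represent all of $\mathcal U_{\gamma_\kappa}$, except that $x$ is missing exactly when $t_\kappa\simeq x$ and $\kappa$ is final.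

If $P$ is true, there is no final $\kappa$: for $\kappa$ of length $n$ some $P_{n,j}$ is true, so some $P_n[w]$ is true by Lemma 8(ii).

If $P$ is false, let $n$ be least such that no $P_{n,j}$ is true. By Lemma 8(ii), for each $i<n$ exactly one $P_i[w]$ is true. So exactly one $\kappa$ of length $n$ has $\hat\kappa$ true, and it is final, since no $P_n[w]$ is true. No other $\kappa'$ is final. If its length is $n'<n$, some $P_{n'}[w]$ is true. If its length is $n$, $\hat\kappa'$ is false. If its length is $>n$, $\hat\kappa'$ has the false conjunct $P_n[\kappa'(n)]$.

At labels not of the form $\ell_\kappa$, $Y$ has the same children as $v$, and $v$ has all of $\mathcal U_{\gamma_\kappa}$ at each $\ell_\kappa\notin\mathrm{dom}\,v$. It follows that $Y\simeq v\cup\{(\ell_\kappa,x)\}\in\mathcal U_\beta$ if $\kappa$ is final and $t_\kappa\simeq x\in\mathcal U_{\gamma_\kappa}$, and $Y\simeq v$ if there are no such $\kappa,x$. (There is at most one such pair, by the uniqueness of $\kappa$ and by part 1.) This gives the first two claims.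

Finally let $P$ be false, with final $\kappa$. Then no child of $Y$ at $\ell_\kappa$ is $\simeq t_\kappa$. Either $t_\kappa\simeq x$ for a formal $x$, and $x$ is missing; or $t_\kappa$ is $\simeq$ no formal object, while all children of $Y$ at $\ell_\kappa$ are. But $t_\kappa\in b_{\ell_\kappa}$. So $Y\not\simeq b$.

**Part 4.** *The collection realizes everything but $b$, unless some $Q\in\mathcal Q$ releases it.* The first claim is part 3. If $u\not\simeq b$, then $[b:u]$ is false by part 2, so some $[b:u]^{(p)}$ is true by Lemma 8(i), and $Y(u,[b:u]^{(p)},b)\simeq u$ by part 3. If $Q\in\mathcal Q$ is true, then $Y(u,Q,b)\simeq u$.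

Conversely, let $u\simeq b$ and let all $Q\in\mathcal Q$ be false. Then $Y(v,Q,b)\not\simeq b$ for $Q\in\mathcal Q$ by part 3. Consider $Y(v,[b:v]^{(p)},b)$. If the condition is false, the object is $\not\simeq b$ by part 3. If it is true, the object is $\simeq v$, and $[b:v]$ is false, so $v\not\simeq b$ by part 2. Hence no member is $\simeq b\simeq u$. $\square$

**Corollary 10.** If $\mathcal L$ is well-ordered and $b_\ast\in B$ is a root child, no member of $\Lambda(b_\ast|\emptyset)$ is $\simeq b_\ast$.

*Proof.* If $b_\ast\simeq u$ for some $u\in\mathcal U_\theta$, then by Lemma 9(4) no member is $\simeq u\simeq b_\ast$. Otherwise $b_\ast$ is $\simeq$ no formal object, while all members are $\simeq$ formal objects. $\square$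

## 9. Ill-founded positions: the deletion cannot be seen

Now let $\mathrm{Nst}$ be possibly nonempty.

**Example 8.** Let $\mathcal L=\{0<\dots<a_2<a_1<a_0=\theta\}$, so $\mathrm{Std}=\{0\}$. Then $\emptyset$ and $u=\{((a_3,0),\emptyset)\}$ are distinct elements of $\mathcal U_{a_2}$. But they cannot be told apart by comparing children, then children of children, and so on. To see this, relate two objects if both are the same bit, or if both have the same position $a_i$ and the same restriction to labels of position $0$. This relation can be maintained. At labels of position $0$ the children are literally the same. At a label of position $a_j$, each of two related objects has as children all of $\mathcal U_{a_j}$ except at most one element, and infinitely many elements of $\mathcal U_{a_j}$ have any given restriction to position $0$: add a pair at $(a_{j+1},l)$, with $l$ arbitrary. So every child finds a related partner. In the well-founded case Lemma 9(1) says the opposite.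

**Definition (bisimilarity).** A *bisimulation* is a relation $R$ between objects such that $xRy$ implies: equal positions; equal bits if the position is $0$; otherwise, at each label below the position, each child of $x$ is $R$-related to a child of $y$, and each child of $y$ has a child of $x$ $R$-related to it. *Bisimilarity* is the union of all bisimulations. It is an equivalence relation and itself a bisimulation.

The proof that avoiding objects become indistinguishable from formal ones follows Example 8, with the following notion in place of restriction to position $0$.

**Definition (Std-function, trace).** An *Std-function* is a finite partial function $m$ on labels with positions in $\mathrm{Std}$ and $m(\ell)\in\mathcal U_{\mathrm{pos}(\ell)}$. If $\gamma\in\mathrm{Nst}$, then $m\in\mathcal U_\gamma$. For an object $d$ with position in $\mathrm{Nst}$ let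
$$\mathrm{tr}(d)=\{(\ell,x):\mathrm{pos}(\ell)\in\mathrm{Std},\ x\in\mathcal U_{\mathrm{pos}(\ell)},\ \text{no child of }d\text{ at }\ell\text{ is}\simeq x\}.$$

In Example 8, $\mathrm{tr}(\emptyset)=\mathrm{tr}(u)=\emptyset$.

**Lemma 11.** Let $d$ have position $\beta\in\mathrm{Nst}$.

1. Children of $d$ at labels with position in $\mathrm{Std}$ are $\simeq$ formal objects, and $\mathrm{tr}(d)$ is an Std-function. If $d=u$ is formal, $\mathrm{tr}(u)$ is the restriction of $u$ to labels with position in $\mathrm{Std}$.
2. If $\ell$ is a label below $\beta$ with $\mathrm{pos}(\ell)\in\mathrm{Nst}$, then every Std-function equals $\mathrm{tr}(c)$ for some child $c$ of $d$ at $\ell$.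
3. If $t\in B$ has position $\gamma\in\mathrm{Nst}$, every Std-function equals $\mathrm{tr}(c)$ for some $c\in\Lambda(t|\mathcal Q)$, for any $\mathcal Q$.

*Proof.*

**Part 1.** *We show that an avoiding object loses at most one more child at standard labels than its $v$.* The claim about formal $u$ holds by Lemma 9(1). Let $d=Y(v,P,b)$. At labels not of the form $\ell_\kappa$, $d$ has the same children as $v$. Consider $\kappa$ of length $n$ with $\gamma_\kappa\in\mathrm{Std}$. Then $\langle P\rangle_i\in\mathrm{Std}$ for all $i\le n$, so $\hat\kappa$ and the $P_n[w]$ have truth values, even if $P$ does not. By Lemma 9(4) the children at $\ell_\kappa$ are $\simeq$ formal objects and represent all of $\mathcal U_{\gamma_\kappa}$ except possibly one element, and an element is missing only if $\kappa$ is final, that is, $\hat\kappa$ is true and no $P_n[w]$ is true.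

There is at most one final $\kappa$ with $\gamma_\kappa\in\mathrm{Std}$. Indeed, let $\kappa,\kappa'$ be such, of lengths $n\le n'$. For $i<n$ both $P_i[\kappa(i)]$ and $P_i[\kappa'(i)]$ are true, so $\kappa(i)=\kappa'(i)$ by the uniqueness in Lemma 8(ii). If $n<n'$, then $P_n[\kappa'(n)]$ is true, contradicting finality of $\kappa$. So $n=n'$ and $\kappa=\kappa'$.

Hence $\mathrm{tr}(d)$ is $\mathrm{tr}(v)$ plus at most one pair, at a label outside $\mathrm{dom}\,v$. It is an Std-function.

**Part 3.** *We choose a reason whose bounds are all nonstandard, so that the hedging happens out of sight.* Let $m$ be an Std-function, and let $v=m\in\mathcal U_\gamma$. Choose $\delta<\gamma$ in $\mathrm{Nst}$, and $p$ such that the $p$th challenge of $[t:v]$ is at a label of position $\delta$. Let $P=[t:v]^{(p)}=N([t:v],p)$. By clause (b), $\langle P\rangle_n=\langle[t:v]\rangle_p=\delta$ for all $n$, so every $\gamma_\kappa$ for $Y(v,P,t)$ is $\delta\in\mathrm{Nst}$. Hence at labels with position in $\mathrm{Std}$, $Y(v,P,t)$ has the same children as $v$, and $\mathrm{tr}(Y(v,P,t))=\mathrm{tr}(v)=m$. Also $Y(v,P,t)\in\Lambda(t|\mathcal Q)$.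

**Part 2.** *We show that every trace occurs among the children.* If the children of $d$ at $\ell$ form a set $\Lambda(t_\kappa|\mathcal Q_\kappa)$, use part 3. Otherwise they form a set $C_\ell(v)$ omitting at most one member of $\mathcal U_\gamma$, where $\gamma=\mathrm{pos}(\ell)\in\mathrm{Nst}$ (with $v=d$ if $d$ is formal). For given $m$, infinitely many $w\in\mathcal U_\gamma$ have trace $m$: add to $m$ a pair at a label $(\delta,l)$, with $\delta<\gamma$ in $\mathrm{Nst}$ and $l$ arbitrary, and use part 1. So some child has trace $m$. $\square$

**Corollary 12.** Let $\theta\in\mathrm{Nst}$. Objects with equal positions in $\mathrm{Nst}$ and equal traces are bisimilar. Hence for any root child $b_\ast$ of $B$, every member of $\mathcal U_\theta$ is bisimilar to a member of $\Lambda(b_\ast|\emptyset)$ and vice versa.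

*Proof.* We show that the union of $\simeq$ (on objects with position in $\mathrm{Std}$) and the relation "equal position in $\mathrm{Nst}$ and equal trace" is a bisimulation. Pairs in $\simeq$ satisfy the requirements by definition. Let $d,d'$ be related in the second way. At a label $\ell$ of position in $\mathrm{Std}$, a child $c$ of $d$ is $\simeq$ a formal $x$ by Lemma 11(1). Since $(\ell,x)\notin\mathrm{tr}(d)=\mathrm{tr}(d')$, some child of $d'$ at $\ell$ is $\simeq x\simeq c$. At a label with position in $\mathrm{Nst}$, a child of $d$ has some Std-function as trace, by Lemma 11(1), and this is realized by a child of $d'$ by Lemma 11(2). Both arguments are symmetric.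

For the last claim, every member of either set has an Std-function as its trace. Conversely, every Std-function $m$ is the trace of $m\in\mathcal U_\theta$ and, by Lemma 11(3), of a member of $\Lambda(b_\ast|\emptyset)$. $\square$

## 10. Turning labelled trees into linear orders

We now code trees into linear orders in such a way that the tree can be read back arithmetically and bisimilar trees give isomorphic orders.

A *root* is given by a nonempty $O$-computably enumerated set of objects of position $\theta$, its children, all with label $\ell_\ast=(\theta,0)$. We treat it like an object of position $>0$. Fix a computable $\chi:\mathbb Q\to\omega$ with every $\chi^{-1}(k)$ dense. For a root or an object $d$ of position $>0$, enumerate its labelled children, with repetitions, as $(c^d_k)_{k\in\omega}$. For formal objects use a computable enumeration. An object with label $\ell$ has position $\mathrm{pos}(\ell)$.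

Fix an injective computable assignment of positive integers, called *sizes*, to *tokens*: $(\ell,L),(\ell,R)$ for labels $\ell$ of position $>0$; $(\ell,\mathbf 0),(\ell,\mathbf 1)$ for labels of position $0$; and $D_e$ for $e\in\omega$.

**Definition (the order $\Omega(d_0)$).** For a root $d_0$, $\Omega(d_0)$ consists of all $(q_1,\dots,q_k;s)$, $k\ge1$, $q_i\in\mathbb Q$, where $d_i=c^{d_{i-1}}_{\chi(q_i)}$, $d_i$ has position $>0$ for $i<k$, and, with $\ell$ the label of $d_k$: if $d_k$ has position $>0$, then $s=(L,a)$ or $(R,a)$ with $a<$ the size of $(\ell,L)$, respectively $(\ell,R)$; if $d_k$ has position $0$ and bit $i$, then $s=(C,a)$ with $a<$ the size of $(\ell,i)$. We say that $\vec q$ *represents* $d_k$. The order: at the first differing rationals, compare them. For equal $\vec q$, $L$-points precede $R$-points, and points of the same kind are ordered by $a$. If $\vec q$ is a proper initial segment of $\vec q\,'$, then $(\vec q;s)<(\vec q\,';s')$ iff $s$ is an $L$-point.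

This is the lexicographic order of words $q_1\cdots q_ks$ over an ordered alphabet in which $L$-letters come before all rationals and $R$-letters after them. ($C$-letters may be put anywhere, as their $\vec q$ has no extensions.) No word is an initial segment of another, so the order is linear. The cell at $\vec q$ is thus a left block, a shuffle of the cells at $\vec q\,{}^{\frown}q$ ($q\in\mathbb Q$), and a right block; or it is a single block if $d_k$ has position $0$. The order is $O$-computable and has no endpoints, as its outermost cells are arranged along $\mathbb Q$.

Let $M=\sum_{e\in\omega}(D_e+\Omega_e)$, where $D_e$ also denotes a finite order of the size of the token $D_e$, and $\Omega_e=\Omega(d^e_0)$ for roots $d^e_0$.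

**Lemma 13 (blocks).** Call each $D_e$, and each set of points of some $\Omega_e$ with fixed $\vec q$ and kind, a token block. The classes of the relation "only finitely many points between" on $M$ are exactly the token blocks.

*Proof.* Token blocks are finite and convex. We check that between points of different token blocks there are infinitely many points. For the same $\vec q$ and kinds $L,R$, the whole shuffle lies between. For incomparable $\vec q,\vec q\,'$ first differing at $q_i<q_i'$, the cells at $(q_1,\dots,q_{i-1},q'')$ with $q_i<q''<q_i'$ lie between. For $\vec q$ of length $k$, a proper initial segment of $\vec q\,'$, the cells at $\vec q\,{}^{\frown}q''$ with $q''<q'_{k+1}$ (kind $L$), or $q''>q'_{k+1}$ (kind $R$), lie between. If different summands are involved, at least one of them is an $\Omega_{e'}$, or an $\Omega_{e'}$ lies between, and the claim holds since each $\Omega_{e'}$ has infinitely many points to the left and to the right of each of its points. $\square$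

**Definition (decoding).** Let $A$ be a linear order and $e\in\omega$; "class" means class of "only finitely many points between". If $A$ has exactly one class of size $|D_e|$ and exactly one of size $|D_{e+1}|$, the former on the left, let $A_e$ be the set of points strictly between them; otherwise call $(A,e)$ *invalid*. *Nodes* in $A_e$ are the classes of the size of a token $(\ell,i)$ with $\mathrm{pos}(\ell)=0$ (label $\ell$, bit $i$), and, for $\mathrm{pos}(\ell)>0$, the pairs $X<Y$ of classes of the sizes of $(\ell,L)$, $(\ell,R)$ with no class of either size strictly between them (label $\ell$). A node is *inside* the node $(X,Y)$ if it lies strictly between $X$ and $Y$. A node $z$ is a *child* of $y$ if it is inside $y$ and there is no node $w$ inside $y$ with $z$ inside $w$. *Root children* are nodes inside no node. This is the *decoded system* of $(A,e)$.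

Isomorphic orders have isomorphic decoded systems.

**Lemma 14 (decoding $M$).** For $M$ as above, $M_e=\Omega_e$, and its decoded system has as nodes the sequences $\vec q$ of $\Omega_e$, with children $\vec q\,{}^{\frown}q$, root children the sequences of length $1$, and labels and bits those of the represented objects. This system is valid.

*Proof.* $M_e=\Omega_e$ because sizes are injective. Inside a cell of label $\ell$ only labels of position $<\mathrm{pos}(\ell)$ occur. So a left block $X$ of label $\ell$ forms a node with the right block $Y_0$ of the same cell. A different $Y>X$ of the size of $(\ell,R)$ is not strictly between $X$ and $Y_0$, so $Y_0$ is strictly between $X$ and $Y$, and $(X,Y)$ is not a node. Thus nodes correspond to sequences $\vec q$. The points strictly between the two blocks at $\vec q$ are those of proper extensions of $\vec q$, so $\vec q\,'$ is inside $\vec q$ iff $\vec q$ is a proper initial segment of $\vec q\,'$. This gives the children and root children as stated. The system is valid since objects of position $>0$ have children at exactly all labels below their position, and objects of position $0$ end their sequence. $\square$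

**Lemma 15 (bisimilar roots).** If every child of root $d_0$ is bisimilar to a child of root $d_0'$ and vice versa, then $\Omega(d_0)\cong\Omega(d_0')$.

*Proof.* We match cells level by level with automorphisms of $\mathbb Q$. For bisimilar objects of position $>0$ (or such roots) $d,d'$, color $q\in\mathbb Q$ by the label and bisimilarity class of $c^d_{\chi(q)}$, respectively of $c^{d'}_{\chi(q)}$. The same countably many colors occur in both colorings. Every color that occurs is dense, since its color class contains some $\chi^{-1}(k)$. By Skolem's back-and-forth theorem there is an automorphism $f_{d,d'}$ of $\mathbb Q$ such that $c^d_{\chi(q)}$ and $c^{d'}_{\chi(f_{d,d'}(q))}$ always have the same label and are bisimilar. Then consider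
$$(q_1,\dots,q_k;s)\mapsto(q_1',\dots,q_k';s),\qquad q_i'=f_{d_{i-1},d'_{i-1}}(q_i),\quad d_i'=c^{d'_{i-1}}_{\chi(q_i')}.$$
It is well defined: inductively $d_i,d_i'$ have the same label and are bisimilar, hence have the same position, and the same bit if the position is $0$. So the same values of $s$ are allowed. It is bijective, using the inverses of the $f$'s. It is order-preserving, since two sequences agreeing below $i$ use the same automorphism at $i$, and proper initial segments go to proper initial segments. $\square$

## 11. The orders $M_n$

We now prove Proposition C. Let $S$ be $\Sigma^1_1$ and $r<\omega$.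

**Step 1.** *We attach to $n$ a linear order that is well-founded iff $n\notin S$.* There are uniformly computable trees $T_n\subseteq\omega^{<\omega}$ such that $T_n$ is well-founded iff $n\notin S$. Their Kleene–Brouwer orders $K_n$ are uniformly computable linear orders, and $K_n$ is well-ordered iff $n\notin S$. Let $\mathcal L_n=1+K_n+1$, with least element $0$ and greatest element $\theta\ne0$. If $n\in S$, then $\theta\in\mathrm{Nst}$; if $n\notin S$, then $\mathcal L_n=\mathrm{Std}$.

**Step 2.** *We fix the oracle.* Let $A^0,A^1,\dots$ list the partial $0^{(r)}$-computable binary relations on $\omega$. The following are expressed by fixed arithmetical formulas with parameters $n,e$.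

* "$A^e$ is total and a linear order of $\omega$."
* "$x,y$ are in the same class": there is a code of a finite set containing all points between $x$ and $y$.
* "The class of $x$ has exactly $N$ elements."
* "$(A^e,e)$ is not invalid."
* "$x$, or the pair $(x,y)$, is a node with label $\ell$ (and bit $i$)", where a class is coded by its least-numbered element.
* "Inside", "child", "root child."
* "The decoded system is valid over $\mathcal L_n$", which only quantifies over nodes and labels.

So for some $m$, independent of $n$ and $e$, the oracle $O=0^{(m)}$ decides all these relations, uniformly in $n,e$. In particular, it decides whether *the test succeeds for $e$*: $A^e$ is a total linear order, $(A^e,e)$ is not invalid, and its decoded system is valid. If the test succeeds, $O$ decides all data of the decoded system, which we call $B^e$.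

**Step 3.** *We define $M_n$.* Let $G$ be the root with set of children $\mathcal U_\theta$. If the test succeeds for $e$, let $b_\ast$ be the least-numbered root child of $B^e$ and let $\Omega_e=\Omega(\text{root with children }\Lambda(b_\ast|\emptyset))$, formed with $B=B^e$. Otherwise let $\Omega_e=\Omega(G)$. Let
$$M_n=\sum_{e\in\omega}(D_e+\Omega_e).$$
This is uniformly $0^{(m)}$-computable and infinite.

**Step 4.** *If $n\in S$, then $M_n$ has a computable copy.* Here $\theta\in\mathrm{Nst}$. For each $e$ for which the test succeeds, Corollary 12 with $B=B^e$ says that the children of the two roots match up to bisimilarity, so $\Omega_e\cong\Omega(G)$ by Lemma 15. For the other $e$ this holds by definition. So $M_n\cong\sum_e(D_e+\Omega(G))$. This order is computable, because the system of formal objects over $\mathcal L_n$ is computable and involves no valid system.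

**Step 5.** *If $n\notin S$, then $M_n$ has no $0^{(r)}$-computable copy.* Now $\mathcal L_n$ is well-ordered and all positions are in $\mathrm{Std}$. Suppose $M_n$ has a $0^{(r)}$-computable copy. After relabelling its domain as $\omega$, it is $A^e$ for some $e$. By Lemma 14, $(A^e,e)$ is not invalid, and its decoded system is isomorphic to that of $\Omega_e$, as a part of $M_n$, which is valid. (This holds whichever way $\Omega_e$ was defined.) So the test succeeds for $e$, and therefore $\Omega_e$ was built from $\Lambda(b_\ast|\emptyset)$ over $B=B^e$. Let $h$ be an isomorphism from $B^e$ onto the decoded system of $\Omega_e$.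

*Claim: if $h(b)=\vec q$ represents the object $d$, then $b\simeq d$.* Induct on the common position. At position $0$ the bits agree. At position $>0$, the children of $b$ at $\ell$ are mapped by $h$ bijectively onto those $\vec q\,{}^{\frown}q$ for which $c^d_{\chi(q)}$ has label $\ell$. Since $\chi$ is onto, the objects represented by these are exactly the children of $d$ at $\ell$. By induction each child of $b$ is $\simeq$ the object represented by its image. So every child of $b$ at $\ell$ is $\simeq$ a child of $d$ at $\ell$ and vice versa, that is, $b\simeq d$.

Now $h(b_\ast)$ is a root child, that is, a sequence of length $1$, and it represents some $c\in\Lambda(b_\ast|\emptyset)$. By the claim $b_\ast\simeq c$. This contradicts Corollary 10. So $M_n$ has no $0^{(r)}$-computable copy.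

This proves Proposition C, and with it Theorem B (Section 4) and Theorem A (Section 1): $I$ is $\Sigma^1_1$-complete, so there is no characterization of the linear orderings with a decidable copy in the sense asked for. $\blacksquare$
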